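\title{The supremum norm on the ball and the universal commutative operator algebra of $\mathrm{MIN}(\ell^2_n)$}

\begin{abstract}
Call a commuting $n$-tuple $T$ of Hilbert space operators admissible if the map $e_i\mapsto T_i$ is completely contractive on $\mathrm{MIN}(\ell^2_n)$. We consider the question whether $\|p(T)\|$ is bounded by the supremum of $|p|$ over the unit ball of $\mathbb C^n$ for every polynomial $p$ and every admissible $T$. The answer is negative for every $n\ge2$: for each $d\ge5$ an explicit polynomial $z_1^d+c\,z_1z_2^{d-1}$ violates the bound. The bound holds for all homogeneous polynomials of degree $d$ in $n$ variables if and only if $d\le3$ or $(d,n)=(4,2)$. The best constant in degree $d\ge3$ is at most $n^{(d-3)/2}$, and in degree $4$ it lies between $\sqrt n/768$ and $\sqrt n$.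
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $n\ge2$ and let $\mathbb B^n$ be the open unit ball of $\mathbb C^n$ in the Euclidean norm. The operator space $\mathrm{MIN}(\ell^2_n)$ is $\mathbb C^n$ with the following norms on the spaces $M_m(\mathbb C^n)$ of $m\times m$ matrices with entries $x_{\alpha\beta}=(x_{\alpha\beta,1},\dots,x_{\alpha\beta,n})\in\mathbb C^n$:
\[
\|[x_{\alpha\beta}]\|_m=\sup\Big\{\Big\|\Big[\sum_{i=1}^n\lambda_i x_{\alpha\beta,i}\Big]_{\alpha,\beta}\Big\|_{M_m(\mathbb C)}:\ \lambda\in\mathbb C^n,\ \|\lambda\|\le1\Big\}.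
\]
Let $T=(T_1,\dots,T_n)$ be a commuting tuple of bounded operators on a Hilbert space $H$, and let $\varphi_T:\mathbb C^n\to B(H)$ be the linear map with $e_i\mapsto T_i$. We call $T$ \emph{admissible} if $\varphi_T$ is completely contractive on $\mathrm{MIN}(\ell^2_n)$, that is, if $\|[\varphi_T(x_{\alpha\beta})]\|_{B(H^m)}\le\|[x_{\alpha\beta}]\|_m$ for every $m$ and every $[x_{\alpha\beta}]\in M_m(\mathbb C^n)$. In terms of the scalar matrices $A_i=[x_{\alpha\beta,i}]_{\alpha,\beta}$, admissibility says that
\begin{equation}\label{eq:adm}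
\Big\|\sum_{i=1}^nA_i\otimes T_i\Big\|\le\sup_{\|\lambda\|\le1}\Big\|\sum_{i=1}^n\lambda_iA_i\Big\|\qquad(A_1,\dots,A_n\in M_m(\mathbb C),\ m\ge1).
\end{equation}
For $p\in\mathbb C[z_1,\dots,z_n]$ put $\|p\|_\infty=\sup_{z\in\mathbb B^n}|p(z)|$ and
\[
\|p\|_{\mathrm{MIN}}=\|p\|_{\mathrm{MIN}(\mathbb B^n)}=\sup\{\|p(T)\|:\ T\text{ an admissible commuting $n$-tuple on some Hilbert space}\}.
\]
This is the norm of $p$ in the universal commutative operator algebra $UC(\mathrm{MIN}(\ell^2_n))$. A point of the closed ball is an admissible tuple of scalars, so $\|p\|_{\mathrm{MIN}}\ge\|p\|_\infty$. The following question comes from \cite{Jury}.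

\medskip\noindent\textbf{Question.} \emph{Is $\|p\|_{\mathrm{MIN}}=\|p\|_\infty$ for all polynomials $p$?}\medskip

Inequality \eqref{eq:adm} says that no matrix-valued \emph{linear} function can tell $T$ from a point of the ball, and the question asks whether a scalar polynomial of higher degree can. There are good reasons to guess that it cannot. In one variable \eqref{eq:adm} reads $\|A\|\|T\|\le\|A\|$, so admissible means contractive, and the equality of the two norms is von Neumann's inequality. A commuting normal tuple with joint spectrum in the closed ball is admissible and satisfies $\|p(T)\|\le\|p\|_\infty$, both by the spectral theorem. It is known that both norms equal $1$ for $p=2z_1z_2$ with $n=2$, for $p=n^{n/2}z_1\cdots z_n$, and for $p=z_1^2+\dots+z_n^2$. Finally, we shall see that equality holds for every homogeneous polynomial of degree at most three. Nevertheless the answer is negative.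

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $d\ge5$. Put
\[
c=\min_{t>0}\frac{(1+t)^{d/2}-1}{t^{(d-1)/2}},\qquad p_d(z)=z_1^d+c\,z_1z_2^{d-1},
\]
let $t_0$ be a point where the minimum is attained, $X=(1+t_0)^{-1/2}\in(0,1)$ and $\theta=X^2-X^{d-2}>0$. Then $\|p_d\|_\infty=1$ and $\|p_d\|_{\mathrm{MIN}(\mathbb B^n)}\ge\sqrt{1+\theta^2/2}>1$.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $n\ge2$ and $d\ge0$. Then $\|p\|_{\mathrm{MIN}(\mathbb B^n)}=\|p\|_\infty$ for all homogeneous $p$ of degree $d$ in $n$ variables if and only if $d\le3$ or $(d,n)=(4,2)$.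
\end{theorem}

\begin{theorem}\label{thm:const}
Let $n\ge2$ and let $C_d(n)$ be the supremum of $\|p\|_{\mathrm{MIN}(\mathbb B^n)}/\|p\|_\infty$ over homogeneous $p\ne0$ of degree $d$ in $n$ variables.
\begin{enumerate}
\item[(a)] $C_d(n)\le n^{(d-3)/2}$ for $d\ge3$.
\item[(b)] $\sqrt n/768\le C_4(n)\le\sqrt n$, so no dimension-free constant exists.
\item[(c)] $C_6(n)\ge\frac{3\sqrt2}4$ for $n\ge2$, witnessed by $z_1z_2(z_1^4-z_2^4)$; and $C_4(n)\ge\frac{3\sqrt2}4$ for $n\ge3$, witnessed by $z_1^3z_2+z_2^3z_3+z_3^3z_1$.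
\end{enumerate}
\end{theorem}

Section~\ref{sec:prelim} turns both norms into suprema of one linear functional over two sets of symmetric tensors. The upper bound of Section~\ref{sec:upper} uses the full strength of \eqref{eq:adm} on a single factor of a product of $d$ operators. This suggests the construction of Section~\ref{sec:constr}, in which all factors but one are multiplication operators and commutativity reduces to the symmetry of one tensor. Every lower bound comes from that construction: by perturbation in Section~\ref{sec:counter}, by averaging over a finite group in Section~\ref{sec:sym}, and from a random tensor in Section~\ref{sec:random}. Binary quartics need a separate convexity argument, given in Section~\ref{sec:quartic}.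

\section{Symmetric tensors and moment tensors}\label{sec:prelim}

For $I=(i_1,\dots,i_d)\in[n]^d$, where $[n]=\{1,\dots,n\}$, put $e_I=e_{i_1}\otimes\dots\otimes e_{i_d}$ and $T_I=T_{i_1}\cdots T_{i_d}$. The space $(\mathbb C^n)^{\otimes d}$ carries the Hilbert norm $\|x\|^2=\sum|x_I|^2$ and the \emph{bilinear} pairing $\langle x,y\rangle=\sum x_Iy_I$; for $d=1$ we write $\lambda\cdot\omega$. Inner products of Hilbert spaces are written $(\cdot,\cdot)$ and are linear in the first variable. The subspace of symmetric tensors is $S_d$, and $P$ is the average over all permutations of the factors; it is the orthogonal projection onto $S_d$, and $\langle Px,y\rangle=\langle x,Py\rangle$. We write $u^k=u^{\otimes k}$ for $u\in\mathbb C^n$, and $qq^*$ for the operator $x\mapsto(x,q)q$.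

A homogeneous polynomial $p$ of degree $d$ has the form $p(z)=\langle a,z^d\rangle$ with a unique $a\in S_d$, the \emph{tensor of $p$}: if the index $i$ occurs $\beta_i$ times in $I$, then $a_I$ is the coefficient of $z^\beta$ divided by $d!/(\beta_1!\cdots\beta_n!)$. By uniqueness the powers $u^d$ span $S_d$. We write $a(x)=\langle a,x\rangle$, and we often denote a polynomial and its tensor by the same letter. The tensor of a product $FG$ is $P(F\otimes G)$, so
\begin{equation}\label{eq:product}
\langle FG,q\rangle=\langle F\otimes G,q\rangle\quad\text{for symmetric }q.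
\end{equation}
The following theorem of Banach \cite{Banach} (see also \cite[\S1.3]{Dineen}) links multilinear expressions to $\|p\|_\infty$.

\begin{theorem}[Banach]\label{thm:banach}
If $p$ is homogeneous of degree $d$ with tensor $a$, then
\[
\sup\{|a(x_1\otimes\dots\otimes x_d)|:\ x_j\in\mathbb C^n,\ \|x_j\|\le1\}=\|p\|_\infty .
\]
\end{theorem}

\begin{lemma}\label{lem:basic}
Let $T$ be an admissible $n$-tuple on $H$.
\begin{enumerate}
\item[(a)] Inequality \eqref{eq:adm} holds for rectangular matrices $A_1,\dots,A_n$ of a common size.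
\item[(b)] The tuple $T^*=(T_1^*,\dots,T_n^*)$ is admissible.
\item[(c)] $\sum_{J\in[n]^k}\|T_Jh\|^2\le\|h\|^2$ and $\sum_{J\in[n]^k}\|T_J^*h\|^2\le\|h\|^2$ for $h\in H$, $k\ge1$.
\item[(d)] For $n'>n$ the $n'$-tuple $(T_1,\dots,T_n,0,\dots,0)$ is admissible. Hence a polynomial in $n$ variables with $\|p\|_{\mathrm{MIN}}\ge C\|p\|_\infty$ satisfies the same inequality as a polynomial in $n'$ variables.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Adding zero rows or columns changes neither side of \eqref{eq:adm}.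
(b) The operator $\sum A_i\otimes T_i^*$ is the adjoint of $\sum A_i^*\otimes T_i$, and $\|\sum\lambda_iA_i^*\|=\|\sum\bar\lambda_iA_i\|$.
(c) Let $A_i=e_i$ be the $i$th unit column. Then $\|\sum\lambda_iA_i\|=\|\lambda\|$, so the column $h\mapsto(T_ih)_i$ is a contraction by (a). This is the first inequality for $k=1$; the general case follows by induction from $\sum_{i,J'}\|T_iT_{J'}h\|^2\le\sum_{J'}\|T_{J'}h\|^2$. The second inequality is the first one for $T^*$.
(d) The left side of \eqref{eq:adm} involves only $A_1,\dots,A_n$, and it is bounded by the supremum over those $\lambda\in\mathbb C^{n'}$ whose last $n'-n$ coordinates vanish. The norm $\|p\|_\infty$ does not change when variables are added.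
\end{proof}

Let $T$ be admissible and let $e,f\in H$ be unit vectors. The \emph{moment tensor} of degree $d$ is $\tau=(\tau_I)$ with $\tau_I=(T_Ie,f)$. It is symmetric because the $T_i$ commute. Since $p(T)=\sum_Ia_IT_I$, we have $(p(T)e,f)=\langle a,\tau\rangle$. Thus for homogeneous $p$ of degree $d$,
\[
\|p\|_{\mathrm{MIN}}=\sup\{|\langle a,\tau\rangle|:\tau\text{ a moment tensor}\},\qquad\|p\|_\infty=\sup\{|\langle a,u^d\rangle|:\|u\|=1\}.
\]
To prove equality we must compare moment tensors with sums $\sum y_ju_j^d$, $\sum|y_j|\le1$, $\|u_j\|=1$. To disprove it we must build moment tensors that are larger in some direction.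

\section{Upper bounds and degrees at most three}\label{sec:upper}

In degree $0$ there is nothing to prove. In degree $1$, $p(z)=b\cdot z$ and \eqref{eq:adm} with $m=1$ gives $\|p(T)\|\le\|b\|=\|p\|_\infty$. In degree $2$ we move one factor to the other side. By Lemma~\ref{lem:basic}(c) the columns $(T_je)_j$ and $(T_i^*f)_i$ have norm at most $1$ in $H^n$, so
\[
|(p(T)e,f)|=\Big|\sum_{i,j}a_{ij}(T_je,T_i^*f)\Big|\le\|[a_{ij}]\|=\sup_{\|x\|,\|y\|\le1}|a(x\otimes y)|=\|p\|_\infty
\]
by Theorem~\ref{thm:banach}. This covers $2z_1z_2$ and $z_1^2+\dots+z_n^2$.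

\begin{remark}
Both inequalities of Lemma~\ref{lem:basic}(c) are needed here. On $\mathbb C^4$ with orthonormal basis $h_0,\dots,h_3$ let $T_1h_0=h_1$, $T_2h_0=h_2$, $T_1h_2=T_2h_1=h_3/\sqrt2$, and let all other images be zero. Then $T_1T_2=T_2T_1$ and $T_1T_1^*+T_2T_2^*$ is a projection, but $\|2T_1T_2\|=\sqrt2>1=\|2z_1z_2\|_\infty$.
\end{remark}

In higher degree we keep one factor in the middle and apply \eqref{eq:adm} to it. For $d=k+l+1$ with $k,l\ge1$ and $a\in S_d$ put
\[
\|a\|_{k,l}=\sup\{|a(\omega\otimes q\otimes r)|:\ \omega\in\mathbb C^n,\ q\in S_k,\ r\in S_l\text{ unit vectors}\}.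
\]

\begin{proposition}\label{prop:upper}
Let $d=k+l+1$, $k,l\ge1$, and let $p$ be homogeneous of degree $d$ with tensor $a$. Then $\|p\|_{\mathrm{MIN}}\le\|a\|_{k,l}\le n^{(d-3)/2}\|p\|_\infty$.
\end{proposition}

\begin{proof}
Let $T$ be admissible and $e,f$ unit vectors. Put $x_J=T_Je$ for $J\in[n]^k$ and $y_I=T_I^*f$ for $I\in[n]^l$; by Lemma~\ref{lem:basic}(c), $\sum\|x_J\|^2\le1$ and $\sum\|y_I\|^2\le1$. Let $A_j=[a_{IjJ}]_{I,J}$, an $n^l\times n^k$ matrix. Then
\[
(p(T)e,f)=\sum_{I,j,J}a_{IjJ}(T_jx_J,y_I)=\Big(\big(\textstyle\sum_jA_j\otimes T_j\big)x,y\Big),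
\]
and Lemma~\ref{lem:basic}(a) bounds this by $\sup_{\|\omega\|\le1}\|\sum\omega_jA_j\|$, which is the supremum of $|a(\xi\otimes\omega\otimes\zeta)|$ over unit $\omega\in\mathbb C^n$, $\xi\in(\mathbb C^n)^{\otimes l}$, $\zeta\in(\mathbb C^n)^{\otimes k}$. Since $a$ is symmetric, $a(\xi\otimes\omega\otimes\zeta)=a(\omega\otimes P\zeta\otimes P\xi)$, and the first inequality follows.

For the second, write a unit tensor $q$ of degree $k$ as $q=\sum_{J'}q_{J'}\otimes e_{J'}$ with $J'\in[n]^{k-1}$ and $q_{J'}\in\mathbb C^n$. Then $\sum\|q_{J'}\|^2=1$, so $\sum\|q_{J'}\|\le n^{(k-1)/2}$ by the Cauchy--Schwarz inequality. Expand $r$ in the same way. Theorem~\ref{thm:banach} bounds the term $a(\omega\otimes q_{J'}\otimes e_{J'}\otimes r_{I'}\otimes e_{I'})$ by $\|q_{J'}\|\|r_{I'}\|\|p\|_\infty$, and the sum is at most $n^{(k-1)/2+(l-1)/2}\|p\|_\infty=n^{(d-3)/2}\|p\|_\infty$.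
\end{proof}

This proves Theorem~\ref{thm:const}(a), the upper bound in Theorem~\ref{thm:const}(b), and equality in degree $3$. For $d=3$ the tensors $q$ and $r$ are vectors and Banach's theorem applies without loss. From degree $4$ on, $q$ is a symmetric tensor of degree at least $2$, in general not a power, and room for a gap appears.

\section{Admissible tuples with a prescribed moment tensor}\label{sec:constr}

We want a supply of commuting admissible tuples. Multiplication by the coordinates on $L^2(\mu)$, with $\mu$ a measure on the sphere, is commuting and admissible, but it gives nothing beyond $\|p\|_\infty$. A tuple $T_j=V^*M_{\omega_j}W$, where $M_{\omega_j}$ is such a multiplication and $V,W$ are contractions, still satisfies \eqref{eq:adm} but does not commute in general. (This form is the general one. The map $x\mapsto(\omega\mapsto\omega\cdot x)$ embeds $\mathrm{MIN}(\ell^2_n)$ completely isometrically in $C(\Omega)$, $\Omega$ the closed ball, and Wittstock's extension and factorization theorems \cite[Thms.~8.2,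 8.4]{Paulsen} write every admissible tuple as $T_j=V^*\pi(\omega_j)W$ with a $*$-representation $\pi$ of $C(\Omega)$ and contractions $V,W$. We do not use this fact.) We combine the two on a graded space
\[
H_0\to H_1\to\dots\to H_k\Longrightarrow H_{k+1}\to\dots\to H_d ,
\]
where the single arrows are multiplications or transposes of multiplications and only the double arrow has the general form. Commutativity is then an issue only next to the double arrow.

\begin{definition}
A positive operator $Q$ on $S_k$ has \emph{mass at most $\kappa$} if there is a finitely supported positive measure $\mu$ on the unit sphere of $\mathbb C^n$, of total mass at most $\kappa$, with $Q\le\int u^k(u^k)^*\,d\mu(u)$.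
\end{definition}

\begin{proposition}\label{prop:constr}
Let $k,l\ge1$, $d=k+l+1$, and let $(\omega_s,q_s,r_s)_s$ be a finite family with $\omega_s\in\mathbb C^n$, $\|\omega_s\|\le1$, $q_s\in S_k$, $r_s\in S_l$. Assume:
\begin{enumerate}
\item[(i)] $\tau:=\sum_s\omega_s\otimes q_s\otimes r_s$ lies in $S_d$;
\item[(ii)] $\sum_sq_sq_s^*$ has mass at most $\kappa>0$ and $\sum_sr_sr_s^*$ has mass at most $\kappa'>0$.
\end{enumerate}
Then $\|p\|_{\mathrm{MIN}}\ge|\langle a,\tau\rangle|/\sqrt{\kappa\kappa'}$ for every homogeneous $p$ of degree $d$ with tensor $a$.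
\end{proposition}

\begin{proof}
Let $\mu$ and $\nu$ be the measures given by (ii).

\emph{The space.} For $0\le j\le k$ let $H_j\subset L^2(\mu)$ consist of the restrictions to the support of $\mu$ of homogeneous polynomials of degree $j$. For $0\le j\le l$ define $E_j\subset L^2(\nu)$ in the same way. For $k+1\le j\le d$ let $H_j=E_{d-j}^*$, the dual Hilbert space of linear functionals. Let $H=\bigoplus_{j=0}^dH_j$. We write $f,g$ for functions and $F,G$ for polynomials, that is symmetric tensors, which represent them.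

\emph{The contractions.} For $F,q\in S_k$ we have $|\langle F,q\rangle|^2=(qq^*\bar F,\bar F)$. Evaluating the first operator inequality in (ii) at $\bar F$ gives
\[
\sum_s|\langle F,q_s\rangle|^2\le\int|F(u)|^2\,d\mu(u)=\|f\|^2 .
\]
Hence $Wf=(\langle F,q_s\rangle)_s$ does not depend on the representative $F$ and defines a contraction $W:H_k\to\ell^2$. In the same way $Vg=(\langle G,r_s\rangle)_s$ is a contraction $V:E_l\to\ell^2$.

\emph{The operators.} For $\lambda\in\mathbb C^n$ define $T(\lambda)$, linear in $\lambda$, with $T(\lambda)H_j\subset H_{j+1}$ and $T(\lambda)H_d=0$: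
\begin{itemize}
\item for $j<k$, $T(\lambda)f$ is the function $u\mapsto(\lambda\cdot u)f(u)$;
\item for $j=k$ and $g\in E_l$, $(T(\lambda)f)(g)=\sum_s(\lambda\cdot\omega_s)(Wf)_s(Vg)_s=\langle\lambda\otimes F\otimes G,\tau\rangle$;
\item for $k<j<d$, $\phi\in E_{d-j}^*$ and $g\in E_{d-j-1}$, $(T(\lambda)\phi)(g)=\phi\big((\lambda\cdot v)g\big)$, where $v$ is the variable of $L^2(\nu)$.
\end{itemize}
Put $T_i=T(e_i)$.

\emph{Commutativity.} We show that $T(\lambda)T(\lambda')$ is symmetric in $\lambda,\lambda'$ on each $H_j$. For $j\le k-2$ it is multiplication by $(\lambda\cdot u)(\lambda'\cdot u)$; for $j\ge k+1$ it is the transpose of multiplication by $(\lambda\cdot v)(\lambda'\cdot v)$, or zero. In the two remaining cases \eqref{eq:product} gives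
\begin{align*}
(T(\lambda)T(\lambda')f)(g)&=\langle\lambda\otimes\lambda'\otimes F\otimes G,\tau\rangle&&(f\in H_{k-1},\ g\in E_l),\\
(T(\lambda)T(\lambda')f)(g)&=\langle\lambda'\otimes F\otimes\lambda\otimes G,\tau\rangle&&(f\in H_k,\ g\in E_{l-1}),
\end{align*}
and both expressions are symmetric in $\lambda,\lambda'$ by (i).

\emph{Admissibility.} Let $x=[x_{\alpha\beta}]\in M_m(\mathbb C^n)$ and $x(\omega)=[x_{\alpha\beta}\cdot\omega]$, so that $\|x(\omega)\|\le\|x\|_m$ for $\|\omega\|\le1$. The operator $[T(x_{\alpha\beta})]$ maps $H_j^m$ into $H_{j+1}^m$, so its norm is the largest norm of these blocks. For $j<k$ the block is a restriction of multiplication by the matrix function $x(u)$ on $L^2(\mu)^m$ and has norm at most $\|x\|_m$. For $j\ge k$ we test against $(g_\alpha)\in E_{d-j-1}^m$. If $j=k$, then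
\begin{align*}
\Big|\sum_{\alpha,\beta}(T(x_{\alpha\beta})f_\beta)(g_\alpha)\Big|&=\Big|\sum_s\sum_{\alpha,\beta}x(\omega_s)_{\alpha\beta}(Wf_\beta)_s(Vg_\alpha)_s\Big|\\
&\le\|x\|_m\sum_s\Big(\sum_\beta|(Wf_\beta)_s|^2\Big)^{1/2}\Big(\sum_\alpha|(Vg_\alpha)_s|^2\Big)^{1/2},
\end{align*}
which is at most $\|x\|_m(\sum\|f_\beta\|^2)^{1/2}(\sum\|g_\alpha\|^2)^{1/2}$ by the Cauchy--Schwarz inequality and the contractivity of $V$ and $W$. If $k<j<d$, then $\sum_{\alpha,\beta}(T(x_{\alpha\beta})\phi_\beta)(g_\alpha)=\sum_\beta\phi_\beta\big((x(v)^Tg)_\beta\big)$, and multiplication by $x(v)^T$ has norm at most $\|x\|_m$ because a scalar matrix and its transpose have the same norm.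

\emph{Evaluation.} The constant functions $1\in H_0$ and $1\in E_0$ have norms at most $\sqrt\kappa$ and $\sqrt{\kappa'}$. By \eqref{eq:product} and (i),
\begin{align*}
(T(\lambda_d)\cdots T(\lambda_1)1)(1)&=\langle\lambda_{k+1}\otimes\lambda_1\otimes\dots\otimes\lambda_k\otimes\lambda_{k+2}\otimes\dots\otimes\lambda_d,\tau\rangle\\
&=\langle\lambda_1\otimes\dots\otimes\lambda_d,\tau\rangle .
\end{align*}
Hence $(p(T)1)(1)=\langle a,\tau\rangle$ and $|\langle a,\tau\rangle|\le\|p(T)\|\sqrt{\kappa\kappa'}$.
\end{proof}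

Hypothesis (i) gave commutativity, and (ii) gave the contractivity of $V$ and $W$. The family $(u_s,\sqrt{\mu_s}\,u_s^k,\sqrt{\mu_s}\,u_s^l)$ with unit $u_s$ and $\sum\mu_s=1$ satisfies both with $\kappa=\kappa'=1$ and gives $\langle a,\tau\rangle=\sum\mu_sp(u_s)$, which is at most $\|p\|_\infty$ in modulus. A gain can come only from the freedom to take $q_s$ or $r_s$ that are not such powers.

\section{The counterexample}\label{sec:counter}

By Lemma~\ref{lem:basic}(d) we take $n=2$. The plan is to start from the family just described, with the $u_s$ points where $p=\|p\|_\infty$, and to perturb the $q_s$ so that the mass falls faster than the value $\langle a,\tau\rangle$. The difficulty is to keep $\tau$ symmetric. This needs linear relations among low powers of the $u_s$, and $p_d$ is designed to have maximum points with such relations.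

\subsection{The polynomial and its maximum points}
As $t\to0^+$ the quotient defining $c$ behaves like $\frac d2t^{(3-d)/2}$, and as $t\to\infty$ like $t^{1/2}$. Both tend to infinity, so the minimum is attained and $c>0$. Thus $1+ct^{(d-1)/2}\le(1+t)^{d/2}$ for $t\ge0$, with equality at $t=0$ and $t=t_0$. For $z_1\ne0$ and $t=|z_2|^2/|z_1|^2$,
\[
|p_d(z)|\le|z_1|^d\big(1+ct^{(d-1)/2}\big)\le|z_1|^d(1+t)^{d/2}=\|z\|^d ,
\]
and $p_d(z)=0$ for $z_1=0$. Since $p_d(e_1)=1$, we have $\|p_d\|_\infty=1$.

Let $N=d-1$ and $Y=\sqrt{1-X^2}$, so $Y^2/X^2=t_0$. For each $N$th root of unity $\omega$ the unit vector $u_\omega=(X,\omega Y)$ is another maximum point: $p_d(u_\omega)=X^d(1+ct_0^{(d-1)/2})=X^d(1+t_0)^{d/2}=1$. In the expansion of $u_\omega^j=(Xe_1+\omega Ye_2)^{\otimes j}$ a term with $b$ factors $e_2$ carries $\omega^b$, and $\sum_\omega\omega^b=0$ for $1\le b\le N-1$. Therefore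
\begin{equation}\label{eq:roots}
\sum_\omega u_\omega^j=NX^je_1^j\qquad(1\le j\le N-1).
\end{equation}

\subsection{Degree five}\label{sub:five}
Let $d=5$, so $\omega\in\{1,i,-1,-i\}$, and let $k=l=2$. Give the point $e_1$ weight $\frac12$ and each $u_\omega$ weight $\frac18$, and perturb by a real parameter $\eta$:
\[
\Big(e_1,\ \tfrac1{\sqrt2}e_1^2,\ \tfrac1{\sqrt2}e_1^2\Big),\qquad\Big(u_\omega,\ \tfrac1{\sqrt8}\big(u_\omega^2+\eta e_1^2\big),\ \tfrac1{\sqrt8}u_\omega^2\Big).
\]
The perturbation adds to $\tau$ the tensor $\frac\eta8\sum_\omega u_\omega\otimes e_1^2\otimes u_\omega^2$. No single term is symmetric. But the sum arises from $\sum_\omega u_\omega^3=4X^3e_1^3$ by the linear map that inserts $e_1^2$ after the first factor, so it equals $4X^3e_1^5$. Hence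
\[
\tau=\tfrac12e_1^5+\tfrac18\sum_\omega u_\omega^5+\tfrac12\eta X^3e_1^5\in S_5,\qquad\langle a,\tau\rangle=1+\tfrac12\eta X^3 .
\]
The operator $\sum r_sr_s^*=\frac12e_1^2(e_1^2)^*+\frac18\sum_\omega u_\omega^2(u_\omega^2)^*$ has mass at most $1$. In $\sum q_sq_s^*$ the cross terms collapse because $\sum_\omega u_\omega^2=4X^2e_1^2$:
\begin{align*}
\sum_sq_sq_s^*&=\tfrac12e_1^2(e_1^2)^*+\tfrac18\sum_\omega\Big[u_\omega^2(u_\omega^2)^*+\eta u_\omega^2(e_1^2)^*+\eta e_1^2(u_\omega^2)^*+\eta^2e_1^2(e_1^2)^*\Big]\\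
&=\tfrac12\big(1+2\eta X^2+\eta^2\big)e_1^2(e_1^2)^*+\tfrac18\sum_\omega u_\omega^2(u_\omega^2)^* .
\end{align*}
The first coefficient is at least $\frac12(1-|\eta|)^2\ge0$; for $\eta<0$ the atom at $e_1$ absorbs the negative cross terms, which is why $e_1$ belongs to the family. So the mass is at most $\kappa(\eta)=1+\eta X^2+\frac12\eta^2$, and Proposition~\ref{prop:constr} gives
\[
\|p_5\|_{\mathrm{MIN}}^2\ge\frac{(1+\frac12\eta X^3)^2}{1+\eta X^2+\frac12\eta^2}=1-\eta\,(X^2-X^3)+O(\eta^2).
\]
Since $X^3<X^2$, this exceeds $1$ for small negative $\eta$. The value sees \eqref{eq:roots} with $j=3$ and the mass sees it with $j=2$; the mismatch of the exponents is the whole gain.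

\subsection{General degree}
\begin{proof}[Proof of Theorem~\ref{thm:main}]
It remains to bound $\|p_d\|_{\mathrm{MIN}}$ from below. Take $k=2$, $l=d-3$, and the family
\[
\Big(e_1,\ \tfrac1{\sqrt2}e_1^2,\ \tfrac1{\sqrt2}e_1^l\Big),\qquad\Big(u_\omega,\ \tfrac1{\sqrt{2N}}\big(u_\omega^2+\eta e_1^2\big),\ \tfrac1{\sqrt{2N}}u_\omega^l\Big)\quad(\omega^N=1).
\]
Put $\xi=X^{d-2}$. Since $l+1=N-1=d-2$, inserting $e_1^2$ in \eqref{eq:roots} with $j=N-1$ gives $\sum_\omega u_\omega\otimes e_1^2\otimes u_\omega^l=N\xi e_1^d$. Hence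
\[
\tau=\tfrac12e_1^d+\tfrac1{2N}\sum_\omega u_\omega^d+\tfrac12\eta\xi e_1^d\in S_d,\qquad\langle a,\tau\rangle=1+\tfrac12\eta\xi .
\]
The operator $\sum r_sr_s^*=\frac12e_1^l(e_1^l)^*+\frac1{2N}\sum_\omega u_\omega^l(u_\omega^l)^*$ has mass at most $1$. The computation of $\sum q_sq_s^*$ in Section~\ref{sub:five} used only \eqref{eq:roots} with $j=2$; with $\frac1{2N}$ in place of $\frac18$ it gives the same first coefficient and the same mass $\kappa(\eta)=1+\eta X^2+\frac12\eta^2\ge\frac12$. With $\theta=X^2-\xi$,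
\begin{equation}\label{eq:gain}
\langle a,\tau\rangle^2-\kappa(\eta)=-\eta\theta-\tfrac12\eta^2+\tfrac14\eta^2\xi^2 .
\end{equation}
The sum of the first two terms is largest at $\eta=-\theta$, where \eqref{eq:gain} is at least $\frac12\theta^2$. As $d>4$ we have $0<\theta<X^2$, so $\kappa(-\theta)=1-\theta(X^2-\frac12\theta)<1$. Proposition~\ref{prop:constr} yields $\|p_d\|_{\mathrm{MIN}}^2\ge1+\theta^2/(2\kappa(-\theta))\ge1+\theta^2/2$.
\end{proof}

For $d=4$ the construction still makes sense, but $\theta=0$ and \eqref{eq:gain} equals $-\frac12\eta^2+\frac14\eta^2X^4\le0$. The next section shows that no other construction does better.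

\section{Binary quartics}\label{sec:quartic}

\begin{theorem}\label{thm:quartic}
If $n=2$ and $p$ is homogeneous of degree $4$, then $\|p\|_{\mathrm{MIN}}=\|p\|_\infty$.
\end{theorem}

Proposition~\ref{prop:upper} loses a factor because it uses only the $\ell^2$ bound on the vectors $T_kT_le$. We split the four factors as $2+2$ and keep finer information: the moment tensor, as a bilinear form on $S_2$, is dominated by an average of point evaluations. All such dominated tensors form a compact convex set, and at its extreme points the average is carried by a circle, where the problem becomes a moment problem on the real line.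

For $\tau\in S_4$ and $c,c'\in S_2$ put $\tau(c,c')=\langle c\otimes c',\tau\rangle$, a symmetric bilinear form that determines $\tau$. We identify a Hermitian operator $Z$ on $S_2$ with the form $Z(c)=(Zc,c)$. For a unit vector $u$ let $N_u(c)=|\langle c,u^2\rangle|^2$; this is the rank-one projection onto $\bar u^2$, of trace $1$. Let $\mathcal N$ be the convex hull of the $N_u$, a compact subset of the affine space $\mathcal A$ of Hermitian forms of trace $1$. Let $\mathcal D$ be the set of pairs $(\tau,N)\in S_4\times\mathcal N$ with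
\begin{equation}\label{eq:dom}
|\tau(c,c')|^2\le N(c)N(c')\qquad(c,c'\in S_2).
\end{equation}
The simplest case shows what we aim for. If $N=N_u$, then $\tau(c,c')$ vanishes whenever $\langle c,u^2\rangle=0$ or $\langle c',u^2\rangle=0$, so $\tau(c,c')=\vartheta\langle c,u^2\rangle\langle c',u^2\rangle$ with $|\vartheta|\le1$; that is, $\tau=\vartheta u^4$ and $|\langle a,\tau\rangle|\le|p(u)|$.

\subsection{Domination of moment tensors}

\begin{lemma}\label{lem:dom}
For every moment tensor $\tau$ of degree $4$ there is $N\in\mathcal N$ with $(\tau,N)\in\mathcal D$.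
\end{lemma}

\begin{proof}
Let $\tau$ come from $T,e,f$, and put $A(c)=\|\sum c_{kl}T_kT_le\|^2$ and $B(c)=\|\sum\bar c_{ij}(T_iT_j)^*f\|^2$. Let $\mathcal K$ be the set of Hermitian $Z$ with $Z\le N$ for some $N\in\mathcal N$. It is the sum of the compact convex set $\mathcal N$ and the closed cone of negative semidefinite forms, so it is closed and convex, and it contains $0$.

Suppose $A\notin\mathcal K$. The separation theorem gives a Hermitian $G$ and a real $\gamma_0$ with $\sup_{\mathcal K}\operatorname{tr}(GZ)<\gamma_0<\operatorname{tr}(GA)$. As $0\in\mathcal K$, $\gamma_0>0$, and we normalize $\gamma_0=1$. As $\operatorname{tr}(GZ)$ is bounded above on all $Z\le0$, we have $G\ge0$. Write $G=\sum_mc^m(c^m)^*$, so that $\operatorname{tr}(GZ)=\sum_mZ(c^m)$. Then $\sum_m|\langle c^m,u^2\rangle|^2\le1$ for unit $u$. For $\|t\|\le1$ the quadratic polynomial with tensor $\sum t_mc^m$ therefore has supremum norm at most $1$, and Theorem~\ref{thm:banach} gives $|\sum_{m,k,l}t_mc^m_{kl}\omega_k\zeta_l|\le1$ for $\|\omega\|,\|\zeta\|\le1$.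 So the matrices $C_k=[c^m_{kl}]_{m,l}$ satisfy $\|\sum\omega_kC_k\|\le1$. Applying the contraction $\sum C_k\otimes T_k$ to the column $(T_le)_l$ and using Lemma~\ref{lem:basic}(a),(c), we get
\[
1<\operatorname{tr}(GA)=\sum_m\Big\|\sum_l\Big(\sum_kc^m_{kl}T_k\Big)T_le\Big\|^2\le\sum_l\|T_le\|^2\le1,
\]
a contradiction. So $A\in\mathcal K$. The form $c\mapsto B(\bar c)$ is the form $A$ of the admissible tuple $T^*$ and the vector $f$, and $N_u(\bar c)=N_{\bar u}(c)$; hence $B\in\mathcal K$. By convexity $h=\frac12(A+B)\le N$ for some $N\in\mathcal N$.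

Now $\tau(c,c')=(\sum c'_{kl}T_kT_le,\sum\bar c_{ij}(T_iT_j)^*f)$, so $|\tau(c,c')|\le\sqrt{B(c)A(c')}$, and by symmetry also $|\tau(c,c')|\le\sqrt{A(c)B(c')}$. Averaging the two bounds and applying the Cauchy--Schwarz inequality in $\mathbb R^2$ gives $|\tau(c,c')|\le\sqrt{h(c)h(c')}$.
\end{proof}

\subsection{Extreme points}
Condition \eqref{eq:dom} is not visibly convex in $(\tau,N)$, so we linearize it.

\begin{lemma}\label{lem:convex}
Condition \eqref{eq:dom} holds if and only if $R(c):=N(c)+\operatorname{Re}\tau(c,c)\ge0$ for all $c\in S_2$. The set $\mathcal D$ is compact and convex.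
\end{lemma}

\begin{proof}
Condition \eqref{eq:dom} with $c'=c$ gives $R\ge0$. Conversely, replacing $c$ by $e^{i\phi}c$ fixes $N(c)$ and multiplies $\tau(c,c)$ by $e^{2i\phi}$, so $R\ge0$ gives $|\tau(c,c)|\le N(c)$. From $4\tau(c,c')=\tau(c+c',c+c')-\tau(c-c',c-c')$ and the parallelogram law, $|\tau(c,c')|\le\frac12(N(c)+N(c'))$. Replacing $(c,c')$ by $(sc,c'/s)$ and taking the infimum over $s>0$ gives \eqref{eq:dom}. The form $R$ is real-linear in $(\tau,N)$, so $\mathcal D$ is closed and convex, and \eqref{eq:dom} bounds $\tau$.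
\end{proof}

The convex function $(\tau,N)\mapsto|\langle a,\tau\rangle|$ attains its maximum on $\mathcal D$ at an extreme point, because a compact convex set in finite dimension is the convex hull of its extreme points.

\begin{lemma}\label{lem:extreme}
If $(\tau,N)$ is an extreme point of $\mathcal D$, then $N$ is not an interior point of $\mathcal N$ in $\mathcal A$.
\end{lemma}

\begin{proof}
Suppose $N$ is interior. Then $N$ is positive definite: if $N(c)=0$ with $c\ne0$, the affine function $Z\mapsto Z(c)$ is nonnegative on $\mathcal N$ and vanishes at an interior point, so it vanishes on $\mathcal A$, although $N_u(c)\ne0$ for some $u$.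

View $S_2\cong\mathbb C^3$ as $\mathbb R^6$ and write $R=\sum_{i=1}^\rho\ell_i^2$ with linearly independent real-linear functionals $\ell_i$. The zero set $Z_R$ of $R$ is a real subspace of dimension $6-\rho$. Since $R(c)+R(ic)=2N(c)$ is definite, $Z_R\cap iZ_R=0$, so $2(6-\rho)\le6$ and $\rho\ge3$.

Every real quadratic form $Q$ on $S_2$ is $N'(c)+\operatorname{Re}\tau'(c,c)$ with $N'$ Hermitian and $\tau'$ complex symmetric bilinear: it is enough to treat a product of two functionals $\operatorname{Re}\langle b,c\rangle$, and $\operatorname{Re}w\operatorname{Re}w'=\frac12\operatorname{Re}(w\bar w')+\frac12\operatorname{Re}(ww')$. The parts are unique and depend linearly on $Q$, since $2N'(c)=Q(c)+Q(ic)$ and $\operatorname{Re}\tau'(c,c)$ determines $\tau'$ by phase rotation. A symmetric bilinear form on $S_2$ is a tensor $\tau'_{ijkl}$ symmetric in $ij$, in $kl$, and under exchange of the two pairs. For $n=2$ these tensors form a space of dimension $6=\dim S_4+1$, and $\tau'\in S_4$ if and only if $\tau'_{1122}=\tau'_{1212}$.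

Let $Q=\sum E_{ij}\ell_i\ell_j$ with $E$ real symmetric of size $\rho$. The requirements $\operatorname{tr}N'=0$ and $\tau'\in S_4$ are three real-linear conditions on a space of dimension $\rho(\rho+1)/2\ge6$. Some $E\ne0$ satisfies them, and $(\tau',N')\ne0$ because the $\ell_i$ are independent. For small $\epsilon>0$ we have $N\pm\epsilon N'\in\mathcal N$ by interiority and $R\pm\epsilon Q=\sum(\delta_{ij}\pm\epsilon E_{ij})\ell_i\ell_j\ge0$. By Lemma~\ref{lem:convex} both pairs $(\tau\pm\epsilon\tau',N\pm\epsilon N')$ lie in $\mathcal D$, so $(\tau,N)$ is not extreme.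
\end{proof}

\subsection{Boundary forms live on a circle}
Let $\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix}$, $\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$. The rank-one projections on $\mathbb C^2$ are the matrices $uu^*=\frac12(I+v\cdot\sigma)$ with $v$ in the unit sphere $S^2\subset\mathbb R^3$, and $v_j=u^*\sigma_ju$. This identifies $\mathbb{CP}^1$ with $S^2$.

\begin{lemma}\label{lem:circle}
If $N\in\mathcal N$ is not interior to $\mathcal N$ in $\mathcal A$, then there are $\gamma\in GL_2(\mathbb C)$, vectors $x_i\in\mathbb R^2$ with $\|\gamma x_i\|=1$, and $\mu_i>0$ with $\sum\mu_i=1$, such that $N=\sum\mu_iN_{\gamma x_i}$.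
\end{lemma}

\begin{proof}
By the supporting hyperplane theorem some nonconstant affine function on $\mathcal A$ is nonnegative on $\mathcal N$ and vanishes at $N$. A constant $\gamma_0$ equals $\operatorname{tr}(\gamma_0Z)$ on $\mathcal A$, so the function is $Z\mapsto\operatorname{tr}(GZ)$ with $G\ne0$ Hermitian. Put $g(u)=\operatorname{tr}(GN_u)=\langle u^2,G\bar u^2\rangle\ge0$. If $g$ vanished identically, the polynomial $\langle u^2,Gw^2\rangle$ in $(u,w)$ would vanish for $w=\bar u$ and hence everywhere, which forces $G=0$ since squares span $S_2$. So $g\not\equiv0$. Each monomial of $g$ is a product of two entries of $uu^*$, so $g=v^TMv+b\cdot v+c_0$ with $M$ real symmetric, $b\in\mathbb R^3$ and $c_0\in\mathbb R$.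

Write $N=\sum\mu_iN_{u_i}$ with $\mu_i>0$, $\sum\mu_i=1$, and let $v_i$ correspond to $u_i$. From $\sum\mu_ig(v_i)=0$ we get $g(v_i)=0$ for all $i$. The point $v_1$ minimizes $g$ on $S^2$, so $2Mv_1+b=-2\beta v_1$ for a real Lagrange multiplier $\beta$. For $v\in S^2$ and $w=v-v_1$ we have $|w|^2=-2v_1\cdot w$, hence
\[
g(v)=g(v_1)+(2Mv_1+b)\cdot w+w^TMw=w^T(M+\beta I)w .
\]
For every unit $y$ with $y\cdot v_1<0$ the point $v_1-2(y\cdot v_1)y$ lies on $S^2$, so the quadratic form of $M+\beta I$ is nonnegative on an open half-space, and therefore on $\mathbb R^3$. It is nonzero because $g\not\equiv0$. Thus all $v_i-v_1$ lie in the kernel of $M+\beta I$, of dimension at most $2$, and the $v_i$ lie in a plane. Either that plane cuts $S^2$ in a circle, or all $v_i$ coincide; in both cases the $v_i$ lie on a circle $\{y\cdot v=\delta\}$ with $|y|=1$ and $|\delta|<1$.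

In terms of $u$ the circle is $u^*Ju=0$, where $J=y\cdot\sigma-\delta I$ has eigenvalues $1-\delta>0$ and $-1-\delta<0$. By Sylvester's law of inertia $\gamma^*J\gamma=\sigma_2$ for some $\gamma\in GL_2(\mathbb C)$. Since $x^*\sigma_2x=2\operatorname{Im}(\bar x_1x_2)$ vanishes exactly when $x$ is a unimodular multiple of a real vector, $u_i=e^{i\phi_i}\gamma x_i$ with $x_i\in\mathbb R^2$, and $N_{u_i}=N_{\gamma x_i}$.
\end{proof}

\subsection{The moment problem on the circle}
At real points the conjugate of a quadratic form is again a quadratic form. Hence the sesquilinear object $N$ and the bilinear object $\tau$ both become linear functionals on binary quartics, and \eqref{eq:dom} becomes positivity of a $2\times2$ matrix of functionals on squares. We need positivity on all nonnegative matrix functions, and this is supplied by the matrix Fej\'er--Riesz theorem on the line \cite[Ch.~6]{RR}: \emph{if $F(t)$ is a matrix polynomial with $F(t)\ge0$ for all real $t$, then $F(t)=Q(t)^*Q(t)$ for real $t$, with $Q$ a matrix polynomial.}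

\begin{proof}[Proof of Theorem~\ref{thm:quartic}]
By Lemmas~\ref{lem:dom}--\ref{lem:circle} it suffices to prove $|\langle a,\tau\rangle|\le\|p\|_\infty$ for $(\tau,N)\in\mathcal D$ with $N=\sum\mu_iN_{\gamma x_i}$ as in Lemma~\ref{lem:circle}. Regard $c\in S_2$ and $f\in S_4$ as complex forms on $\mathbb R^2$. Put $\tau_0=(\gamma^{-1})^{\otimes4}\tau\in S_4$, $L(f)=\langle f,\tau_0\rangle$ and $\mathcal H(f)=\sum\mu_if(x_i)$. For $\tilde c=((\gamma^{-1})^T)^{\otimes2}c$ we have $\langle\tilde c,(\gamma x)^2\rangle=c(x)$, so $N(\tilde c)=\mathcal H(|c|^2)$, and $\tau(\tilde c,\tilde c')=\langle c\otimes c',\tau_0\rangle=L(cc')$ by \eqref{eq:product}; here the full symmetry of $\tau$ is used. So \eqref{eq:dom} gives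
\begin{equation}\label{eq:LH}
|L(cc')|^2\le\mathcal H(|c|^2)\,\mathcal H(|c'|^2).
\end{equation}

Let $\mathcal F$ be the real vector space of Hermitian $2\times2$ matrices $F=[f_{ij}]$ of quartic forms on $\mathbb R^2$, and let $\Lambda(F)=\mathcal H(f_{11})+\mathcal H(f_{22})+2\operatorname{Re}L(f_{12})$. Suppose $F(x)\ge0$ on $\mathbb R^2$. Factor $F(t,1)=Q(t)^*Q(t)$. The diagonal entries have degree at most $4$ and are sums of squared moduli of entries of $Q$, so these entries have degree at most $2$. Homogenizing the adjoints of the rows of $Q$ gives $F=\sum_mw_mw_m^*$ with $w_m=(c_m,c_m')^T$ and complex quadratic forms $c_m,c'_m$. By \eqref{eq:LH} applied to $c_m$ and $\overline{c_m'}$, and by the arithmetic-geometric mean inequality,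
\[
\Lambda(F)=\sum_m\big[\mathcal H(|c_m|^2)+\mathcal H(|c_m'|^2)+2\operatorname{Re}L(c_m\overline{c'_m})\big]\ge0 .
\]

For $x\in\mathbb R^2$ with $|x|=1$ and Hermitian $Y=[y_{ij}]\ge0$ let
\[
\lambda_{x,Y}(F)=\operatorname{tr}(Y^TF(x))=y_{11}f_{11}(x)+y_{22}f_{22}(x)+2\operatorname{Re}(y_{12}f_{12}(x)),
\]
and let $\mathcal C\subset\mathcal F^*$ be the convex cone of finite sums of such functionals. It is generated by the convex hull of the $\lambda_{x,Y}$ with $\operatorname{tr}Y=1$, which is compact and avoids $0$ because its elements take the value $1$ at $|x|^4I$; hence $\mathcal C$ is closed. An $F\in\mathcal F$ is nonnegative on $\mathcal C$ exactly when $F(x)\ge0$ for all $x$, and then $\Lambda(F)\ge0$. By the bipolar theorem $\Lambda=\sum_j\lambda_{x_j',Y^j}$. Testing on diagonal $F$, and on off-diagonal $F$ with $f_{12}=f$ and $f_{12}=if$, we obtain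
\[
\mathcal H(f)=\sum_jy^j_{11}f(x_j')=\sum_jy_{22}^jf(x_j')\quad(f\text{ real}),\qquad L(f)=\sum_jy_{12}^jf(x_j').
\]
The last identity says $\tau_0=\sum_jy_{12}^j(x_j')^4$, so $\tau=\sum_jy^j_{12}(\gamma x_j')^4$. Since $|y_{12}^j|\le\frac12(y_{11}^j+y_{22}^j)$ and $x\mapsto\|\gamma x\|^4$ is a real quartic form on $\mathbb R^2$,
\[
|\langle a,\tau\rangle|\le\|p\|_\infty\sum_j\frac{y_{11}^j+y_{22}^j}2\,\|\gamma x_j'\|^4=\|p\|_\infty\sum_i\mu_i\|\gamma x_i\|^4=\|p\|_\infty .\qedhere
\]
\end{proof}

\begin{remark}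
Lemmas~\ref{lem:dom} and \ref{lem:convex} hold for every $n$. The count in Lemma~\ref{lem:extreme} survives for $n=3$: there $\rho\ge\dim S_2=6$, and $1+2(21-15)=13$ conditions are imposed on a space of dimension at least $21$. The hypothesis $n=2$ is decisive only afterwards, in the passage to a circle and to forms in two real variables; Section~\ref{sub:klein} shows that the theorem is false for $n=3$.
\end{remark}

\section{Polynomials with a large symmetry group}\label{sec:sym}

Averaging over a finite group can enforce both hypotheses of Proposition~\ref{prop:constr} at once. We recall the facts used. Let a finite group $G$ act unitarily on $V$ with character $\psi$, and let $\chi$ be a one-dimensional character. The orthogonal projection onto $\{x:gx=\chi(g)x\ \forall g\}$ is $|G|^{-1}\sum_g\overline{\chi(g)}g$, so this space has dimension $|G|^{-1}\sum\overline\chi\psi$, the \emph{multiplicity} of $\chi$. The action is irreducible if and only if $|G|^{-1}\sum|\psi|^2=1$, and then every operator commuting with $G$ is scalar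 (Schur's lemma). For $g\in U(n)$ the trace of $g^{\otimes m}$ on $S_m$ is the coefficient of $t^m$ in $1/\det(I-tg)$, as one sees in an eigenbasis of $g$.

\begin{proposition}\label{prop:sym}
Let $G\subset U(n)$ be finite, let $p$ be homogeneous of degree $d=k+l+1$, $k,l\ge1$, with tensor $a$, and let $p(gz)=\chi(g)p(z)$ for a character $\chi$. Assume that $G$ acts irreducibly on $S_k$ and on $S_l$, and that $\mathcal X=\{x\in\mathbb C^n\otimes S_k\otimes S_l:\ g^{\otimes d}x=\chi(g)x\ \forall g\}$ is one-dimensional. Then $\|p\|_{\mathrm{MIN}}\ge|a(u\otimes q\otimes r)|$ for all unit vectors $u\in\mathbb C^n$, $q\in S_k$, $r\in S_l$.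
\end{proposition}

\begin{proof}
Let $p\ne0$. From $p(gz)=\langle(g^T)^{\otimes d}a,z^d\rangle$ we get $(g^T)^{\otimes d}a=\chi(g)a$. Conjugating and using $g^*=g^{-1}$ gives $g^{\otimes d}\bar a=\chi(g)\bar a$. So $\mathcal X=\mathbb C\bar a\subset S_d$. Let $\Pi$ be the orthogonal projection onto $\mathcal X$ and take the family
\[
\big(\overline{\chi(g)}\,gu,\ |G|^{-1/2}g^{\otimes k}q,\ |G|^{-1/2}g^{\otimes l}r\big)_{g\in G}.
\]
Then $\tau=\Pi(u\otimes q\otimes r)\in S_d$, which is (i). The operator $\sum q_gq_g^*$ commutes with $G$ and has trace $1$, so it equals $I/\dim S_k$. The same holds with $v^k$ in place of $q$, for any unit $v$, so $\sum q_gq_g^*=|G|^{-1}\sum_g(gv)^k((gv)^k)^*$ has mass at most $1$; likewise for $r$. Finally $\langle a,\tau\rangle=(\Pi(u\otimes q\otimes r),\bar a)=(u\otimes q\otimes r,\bar a)=a(u\otimes q\otimes r)$, and Proposition~\ref{prop:constr} applies.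
\end{proof}

Together with Proposition~\ref{prop:upper} this says $\|p\|_{\mathrm{MIN}}=\|a\|_{k,l}$ for such $p$: the first inequality of that proposition is attained.

\subsection{The octahedral sextic}
Let $n=2$ and $p=z_1z_2(z_1^4-z_2^4)$. For $\|z\|=1$ and $s=|z_1z_2|\in[0,\frac12]$ we have $|p(z)|\le s(|z_1|^4+|z_2|^4)=s(1-2s^2)$, which is largest at $s=1/\sqrt6$, with value $\sqrt6/9$. Equality holds when $s=1/\sqrt6$, $z_1>0$ and $\arg z_2=\pi/4$. So $\|p\|_\infty=\sqrt6/9$.

Let $G\subset SU(2)$ be generated by $g_1=\operatorname{diag}(e^{i\pi/4},e^{-i\pi/4})$ and $g_2=\frac1{\sqrt2}\begin{pmatrix}1&1\\-1&1\end{pmatrix}$. Under $g_1$ the product $z_1z_2$ is fixed and $z_1^4,z_2^4$ change sign. Under $g_2$, $z_1z_2$ becomes $\frac12(z_2^2-z_1^2)$ and $z_1^4-z_2^4$ becomes $\frac14[(z_1+z_2)^4-(z_1-z_2)^4]=2z_1z_2(z_1^2+z_2^2)$. In both cases $p$ becomes $-p$. Hence $p(gz)=\chi(g)p(z)$ for a character $\chi:G\to\{\pm1\}$.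

The map $v\cdot\sigma\mapsto g(v\cdot\sigma)g^*$ defines the covering $SU(2)\to SO(3)$ with kernel $\pm I$; an element with eigenvalues $e^{\pm i\phi/2}$ acts as a rotation by $\phi$ about the axis $y$ for which $y\cdot\sigma$ commutes with $g$. Thus $g_1$ and $g_2=\frac1{\sqrt2}(I+i\sigma_2)$ are quarter-turns about the third and second coordinate axes. They lie in the rotation group $O\cong S_4$ of the cube, of order $24$ (here $S_4$ is the symmetric group), and they generate it, because the group they generate is transitive on the six faces with a stabilizer of order at least $4$. Since $g_1^4=-I$, $G$ is the full preimage of $O$, the binary octahedral group. As $\chi(-I)=1$, $\chi$ is a character of $O$. It equals $-1$ on quarter-turns, $1$ on their squares, and $1$ on elements of order $3$; the relation $\sum_O\chi=0$ then forces the value $-1$ on half-turns about edge axes.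

The character of $S_m$ (spin $m/2$) is $\psi_m=\sum_{r=0}^me^{i(m-2r)\phi/2}$. It is real, and multiplying out gives the Clebsch--Gordan rule $\psi_m\psi_{m'}=\sum_{r=0}^{\min(m,m')}\psi_{m+m'-2r}$. For even $m$, $\psi_m=1+2\cos\phi+\dots+2\cos(m\phi/2)$ is a function on $O$:
\[
\begin{array}{c|ccccc}
\text{class}&1&\pi\text{ (face)}&\pi\text{ (edge)}&2\pi/3&\pi/2\\
\text{size}&1&3&6&8&6\\\hline
\chi&1&1&-1&1&-1\\
\psi_2&3&-1&-1&0&1\\
\psi_4&5&1&1&-1&-1\\
\psi_6&7&-1&-1&1&-1
\end{array}
\]
The trivial character has multiplicity $1$ in $\psi_0$ and multiplicity $0$ in $\psi_2,\psi_4,\psi_6$, since $3-3-6+0+6$, $5+3+6-8-6$ and $7-3-6+8-6$ vanish. From $\psi_2^2=\psi_0+\psi_2+\psi_4$ and $\psi_3^2=\psi_0+\psi_2+\psi_4+\psi_6$ it follows that $S_2$ and $S_3$ are irreducible. Next, $\psi_1\psi_2\psi_3=(\psi_1+\psi_3)\psi_3=\psi_0+2\psi_2+2\psi_4+\psi_6$. The multiplicities of $\chi$ in $\psi_0,\psi_2,\psi_4,\psi_6$ are $\frac1{24}$ times $1+3-6+8-6=0$, $3-3+6+0-6=0$, $5+3-6-8+6=0$ and $7-3+6+8+6=24$. So $\dim\mathcal X=1$ for $k=2$,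 $l=3$.

Take $u=e_1$, $q=e_1^2$ and the unit vector $r=\sqrt3\,P(e_1\otimes e_1\otimes e_2)$. Since $a(e_1^5\otimes e_2)=\frac16$, Proposition~\ref{prop:sym} gives $\|p\|_{\mathrm{MIN}}\ge\frac{\sqrt3}6=\frac{3\sqrt2}4\|p\|_\infty$.

\subsection{The Klein quartic}\label{sub:klein}
Let $n=3$ and $p=z_1^3z_2+z_2^3z_3+z_3^3z_1$. For real $x,y,z$,
\[
2\big[(x^2+y^2+z^2)^2-3(x^3y+y^3z+z^3x)\big]=\sum_{\mathrm{cyc}}(x^2-2xy+yz-z^2+zx)^2 .
\]
Both sides are cyclically invariant, so it is enough to compare the coefficients of $x^4$, $x^3y$, $x^3z$, $x^2y^2$, $x^2yz$. On the left they are $2,-6,0,4,0$. The square on the right expands to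
\[
x^4+z^4-4x^3y-2z^3x+2x^3z-2z^3y+4x^2y^2+y^2z^2-z^2x^2-2x^2yz-4xy^2z+6xyz^2,
\]
and collecting cyclic classes gives $1+1$, $-4-2$, $2-2$, $4+1-1$, $-2-4+6$, the same numbers. Hence $|p(z)|\le p(|z_1|,|z_2|,|z_3|)\le\frac13\|z\|^4$, with equality at $(1,1,1)/\sqrt3$, and $\|p\|_\infty=\frac13$.

Let $\zeta=e^{2\pi i/7}$ and $\alpha=\zeta+\zeta^2+\zeta^4=\frac{-1+i\sqrt7}2$, so $\alpha+\bar\alpha=-1$ and $\alpha^2+\bar\alpha^2=-3$. The group $PSL(2,7)$ of order $168$ has a three-dimensional irreducible unitary representation whose character is given in the first row of the table below \cite{ATLAS}; the number in a class name is the order of its elements. Let $G\subset U(3)$ be the image.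
\[
\begin{array}{c|cccccc}
\text{class}&1A&2A&4A&3A&7A&7B\\
\text{size}&1&21&42&56&24&24\\\hline
\mathbb C^3&3&-1&1&0&\alpha&\bar\alpha\\
S_2&6&2&0&0&-1&-1\\
S_4&15&3&1&0&1&1
\end{array}
\]
To obtain the last two rows we find the eigenvalues. On $2A$ they are signs with sum $-1$, namely $1,-1,-1$. On $4A$ their squares are $1,-1,-1$ and their sum is $1$, so they are $1,i,-i$. On $3A$ they are the three cube roots of unity. On $7A$ they are $\zeta,\zeta^2,\zeta^4$, because the only rational relation among seventh roots of unity is that all seven sum to zero; on $7B$ they are the conjugates. Thus $1/\det(I-tg)$ equals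
\[
\frac1{(1-t)^3},\quad\frac{1-t}{(1-t^2)^2},\quad\frac{1+t}{1-t^4},\quad\frac1{1-t^3},\quad\frac{(1-t)(1-\bar\alpha t+\alpha t^2-t^3)}{1-t^7}
\]
on $1A,2A,4A,3A,7A$, and the coefficients of $t^2$ and $t^4$ fill the table. Three sums follow.
\begin{itemize}
\item $S_2$ is irreducible: $(36+21\cdot4+24+24)/168=1$.
\item The trivial character has multiplicity $(15+63+42+24+24)/168=1$ in $S_4$.
\item It has multiplicity $(54+42-24(\alpha^2+\bar\alpha^2))/168=(54+42+72)/168=1$ in $\mathbb C^3\otimes S_2\otimes\mathbb C^3$.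
\end{itemize}
If $b\ne0$ is an invariant tensor in $S_4$, the quartic with tensor $\bar b$ is $G$-invariant. We identify it with a multiple of $p$. In $PSL(2,7)$ the class $\varsigma$ of $\operatorname{diag}(4,2)$ has order $3$, and it conjugates $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ to its square because $4\cdot2^{-1}=2$ modulo $7$. Let $\delta$ be this unipotent element or its inverse, whichever lies in $7A$; then $\varsigma\delta\varsigma^{-1}=\delta^2$. If $\delta e=\zeta^je$, then $\delta^2\varsigma e=\zeta^j\varsigma e$; since $\delta^2$ has distinct eigenvalues, $\varsigma e$ is an eigenvector of $\delta$, with eigenvalue $\zeta^{4j}$. Let $e_1$ be a unit $\zeta$-eigenvector, $e_2=\varsigma e_1$, $e_3=\varsigma e_2$. This is an orthonormal basis in which $\delta=\operatorname{diag}(\zeta,\zeta^4,\zeta^2)$, and $\varsigma e_3=e_1$. A monomial $z^\beta$ is $\delta$-invariant if and only if its weight $\beta_1+4\beta_2+2\beta_3$ is $0$ modulo $7$. The shift $(\beta_1,\beta_2,\beta_3)\mapsto(\beta_3,\beta_1,\beta_2)$ multiplies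 the weight by $4$, so we test one exponent in each cyclic class: $(4,0,0)$, $(3,1,0)$, $(3,0,1)$, $(2,2,0)$, $(2,1,1)$ have weights $4,7,5,10,8$. Only $z_1^3z_2$, $z_2^3z_3$, $z_3^3z_1$ remain, and invariance under $\varsigma$ makes their coefficients equal. So $p$ is $G$-invariant.

Apply Proposition~\ref{prop:sym} with $\chi=1$, $k=2$, $l=1$, $u=r=e_1$ and the unit vector $q=\sqrt2\,P(e_1\otimes e_2)$. Since $a(e_1^3\otimes e_2)=\frac14$, we get $\|p\|_{\mathrm{MIN}}\ge\frac{\sqrt2}4=\frac{3\sqrt2}4\|p\|_\infty$. With Lemma~\ref{lem:basic}(d), the two examples prove Theorem~\ref{thm:const}(c).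

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Equality holds for $d\le3$ by Section~\ref{sec:upper} and for $(d,n)=(4,2)$ by Theorem~\ref{thm:quartic}. It fails for $d\ge5$, $n\ge2$ by Theorem~\ref{thm:main}, and for $d=4$, $n\ge3$ by Theorem~\ref{thm:const}(c).
\end{proof}

\section{Growth of the quartic constant}\label{sec:random}

It remains to prove $C_4(n)\ge\sqrt n/768$. For a real $a\in S_4$ let $\hat a=[a_{ijkl}]_{(ij),(kl)}$, a real symmetric $n^2\times n^2$ matrix, and write $\|a\|_2$ for the Hilbert norm. We first show that a multiple of $a$ is itself a tensor $\tau$ to which Proposition~\ref{prop:constr} applies.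

\begin{lemma}\label{lem:flat}
If $p$ is a quartic form with real tensor $a\ne0$, then $\|p\|_{\mathrm{MIN}}\ge\|a\|_2^2/(n^2\|\hat a\|)$.
\end{lemma}

\begin{proof}
Let $a_{ij}=(a_{ijkl})_{k,l}\in S_2$ and $t=1/(n\|\hat a\|)$. Take $k=2$, $l=1$ in Proposition~\ref{prop:constr} and the family $(e_i,\,ta_{ij},\,n^{-1}e_j)_{i,j\in[n]}$. By the symmetry of $a$, $\tau=\frac tna\in S_4$. The operator $\sum rr^*=\sum_j\frac1ne_je_j^*$ has mass at most $1$. On $S_2$,
\[
\sum qq^*=t^2\hat a\hat a^*\le n^{-2}I\le\tfrac2{n(n+1)}I=I/\dim S_2 .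
\]
The group $U(n)$ acts irreducibly on $S_2$, so by Schur's lemma the Haar average of $(Ue_1)^2((Ue_1)^2)^*$ is $I/\dim S_2$. This average lies in the convex hull of the compact set $\{u^2(u^2)^*:\|u\|=1\}$, which is closed, so it is a finite convex combination and has mass at most $1$. Hence $\|p\|_{\mathrm{MIN}}\ge\langle a,\tau\rangle=\frac tn\|a\|_2^2$.
\end{proof}

We need $a$ with $\|a\|_2$ large and both $\|\hat a\|$ and $\|p\|_\infty$ small. A Gaussian tensor has these properties. Recall the Sudakov--Fernique inequality \cite[Thm.~7.2.11]{Vershynin}: if $(X_s)$ and $(Y_s)$ are centered Gaussian processes on the same index set with $\mathbb E(X_s-X_{s'})^2\le\mathbb E(Y_s-Y_{s'})^2$ for all $s,s'$, then $\mathbb E\sup X_s\le\mathbb E\sup Y_s$.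

\begin{lemma}\label{lem:gauss}
Let $\Xi$ be a multilinear form on $\mathbb R^{n_1}\times\dots\times\mathbb R^{n_r}$ with independent $N(0,1)$ coefficients, and let $\|\Xi\|_{\mathbb R}=\sup_{\|x_j\|=1}|\Xi(x_1,\dots,x_r)|$. Then $\mathbb E\|\Xi\|_{\mathbb R}\le\sum_j\sqrt{n_j}$.
\end{lemma}

\begin{proof}
The substitution $x_1\mapsto-x_1$ shows that the absolute value may be dropped. Compare with $Y_x=\sum_jg_j\cdot x_j$, where the $g_j$ are independent standard Gaussian vectors; $\mathbb E\sup Y_x=\sum\mathbb E\|g_j\|\le\sum\sqrt{n_j}$. For unit vectors with $c_j=x_j\cdot x_j'$ the squared increments are $\|\otimes x_j-\otimes x_j'\|^2=2-2\prod c_j$ and $\sum(2-2c_j)$. Their difference is affine in each $c_j\in[-1,1]$, so it suffices to check $2-2\prod c_j\le\sum(2-2c_j)$ for $c_j=\pm1$. If all $c_j=1$, both sides vanish; otherwise the right side is at least $4$ and the left side at most $4$.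
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:const}(b)]
Let $\Xi$ be as in Lemma~\ref{lem:gauss} on $(\mathbb R^n)^4$, let $a=P\Xi$, and let $p(z)=\langle a,z^4\rangle=\Xi(z,z,z,z)$.

For a unit $z=x+iy$ with $x,y$ real, multilinearity gives $|p(z)|\le(\|x\|+\|y\|)^4\|\Xi\|_{\mathbb R}\le4\|\Xi\|_{\mathbb R}$, so $\mathbb E\|p\|_\infty\le16\sqrt n$. The matrix $\hat a$ is the average of $24$ matrices of size $n^2\times n^2$, obtained from $\Xi$ by permuting the indices, each with independent $N(0,1)$ entries; Lemma~\ref{lem:gauss} with $r=2$ gives $\mathbb E\|\hat a\|\le2n$. The tensor $a$ is a standard Gaussian vector in the space of real symmetric tensors, of dimension $M=\binom{n+3}4$, so $\mathbb E\|a\|_2=\sqrt2\,\Gamma(\frac{M+1}2)/\Gamma(\frac M2)$. By log-convexity of the Gamma function,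
\[
\Gamma\big(\tfrac M2\big)^2\le\Gamma\big(\tfrac{M-1}2\big)\Gamma\big(\tfrac{M+1}2\big)=\tfrac2{M-1}\Gamma\big(\tfrac{M+1}2\big)^2,
\]
so $\mathbb E\|a\|_2\ge\sqrt{M-1}$. Since $24(M-1)=n^4+6n^3+11n^2+6n-24\ge n^4$ for $n\ge2$, we get $\mathbb E\|a\|_2\ge n^2/\sqrt{24}$.

If $\|a\|_2^2<\frac{n^{5/2}}{768}\|p\|_\infty\|\hat a\|$ held almost surely, the Cauchy--Schwarz inequality would give
\[
\mathbb E\|a\|_2<\Big(\frac{n^{5/2}}{768}\,\mathbb E\|p\|_\infty\,\mathbb E\|\hat a\|\Big)^{1/2}\le\Big(\frac{n^{5/2}}{768}\cdot32\,n^{3/2}\Big)^{1/2}=\frac{n^2}{\sqrt{24}},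
\]
a contradiction. So the reverse inequality holds with positive probability, and $a\ne0$ almost surely. For such a realization Lemma~\ref{lem:flat} gives $\|p\|_{\mathrm{MIN}}\ge\frac{\sqrt n}{768}\|p\|_\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ATLAS} \emph{ATLAS}.

\bibitem{Banach} S. Banach, Studia Math. 7 (1938).

\bibitem{Dineen} Dineen, \emph{Complex Analysis on Infinite Dimensional Spaces}.

\bibitem{Jury} Michael T. Jury, \emph{Universal commutative operator algebras and transfer function realizations of polynomials}, arXiv:1009.6219 (2010).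

\bibitem{Paulsen} Paulsen, \emph{Completely Bounded Maps and Operator Algebras}.

\bibitem{RR} Rosenblum and Rovnyak, \emph{Hardy Classes and Operator Theory}.

\bibitem{Vershynin} Vershynin, \emph{High-Dimensional Probability}.

\end{thebibliography}
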